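\title{A periodic delay eigenvalue problem whose principal eigenvalue is nowhere analytic in the delay}

\begin{abstract}
Let $\rho$ be a positive, real-analytic, $2\pi$-periodic function, and let $\kappa(r)$ and $x(t,r)$ be the principal eigenvalue and the positive eigenfunction of the problem $\kappa x(t)=\int_{t-r}^t\rho(\tau)x(\tau)\,d\tau$, $x(t+2\pi)=x(t)$. We show that for $\rho(t)=1+\varepsilon\cos t$, with any $0<\varepsilon<1$, the $C^\infty$ function $\kappa(r)$ is real-analytic on no interval, and $x(t,r)$ is jointly real-analytic on no strip $\mathbb R\times I$. The statement about $x$ holds for every nonconstant positive trigonometric polynomial $\rho$. The statement about $\kappa$ holds for $\rho=1+sh$, with $h$ a nonconstant trigonometric polynomial of mean zero, for all $s$ outside a polar set, and it holds for generic $\rho$ in the sense of Baire category.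
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\rho:\mathbb R\to(0,\infty)$ be real-analytic and $2\pi$-periodic, and let $r>0$. We consider the eigenvalue problem
\begin{equation}\label{eq:problem}
\kappa x(t)=\int_{t-r}^t\rho(\tau)x(\tau)\,d\tau,\qquad x(t+2\pi)=x(t),
\end{equation}
that is, $\kappa x=L_rx$, where $(L_rx)(t)=\int_{t-r}^t\rho(\tau)x(\tau)\,d\tau$ acts on the space $C(\mathbb T)$ of continuous functions on $\mathbb T=\mathbb R/2\pi\mathbb Z$. Differentiating \eqref{eq:problem} gives $\kappa x'(t)=\rho(t)x(t)-\rho(t-r)x(t-r)$, so $r$ is a delay. It is known that the spectral radius $\kappa=\kappa(r)>0$ of $L_r$ is an eigenvalue, with a positive eigenfunction $x(t,r)$ that is unique up to a positive factor; we normalize it by $x(0,r)=1$. It is also known that $\kappa(r)$ is a $C^\infty$ function of $r$ and that $x(t,r)$ is analytic in $t$ for each fixed $r$. The problem, which comes from Mallet-Paret and Nussbaum \cite{MPN}, is whether the dependence on $r$ is analytic for some range of $r$. For constant $\rho\equiv c$ one has $x\equiv1$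 and $\kappa(r)=cr$, so this case is set aside.
\begin{itemize}
\item[(a)] Is there, for every nonconstant $\rho$, an open interval $I\subset(0,\infty)$ on which $r\mapsto\kappa(r)$ is real-analytic?
\item[(b)] Is there, for every nonconstant $\rho$, an open interval $I\subset(0,\infty)$ such that $(t,r)\mapsto x(t,r)$ is jointly real-analytic on $\mathbb R\times I$?
\end{itemize}

The natural guess is that both answers are positive. The coefficient $\rho$ is analytic, and the delay enters the Fourier form of \eqref{eq:problem} only through entire functions of $r$. For $\rho=1+\varepsilon\cos t$ and fixed $r$, the eigenvalue is a convergent power series $r+\kappa_2(r)\varepsilon^2+\kappa_4(r)\varepsilon^4+\cdots$ for small $\varepsilon$, and every coefficient $\kappa_n(r)$ is real-analytic on the whole half-line $(0,\infty)$ (Section~\ref{sec:poles}). One fact points the other way: the operator $L_r$ does not depend analytically on $r$ in norm (Remark~\ref{rem:operator}). But this is also true for constant $\rho$, so it does not decide the question.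

Both answers are negative, and a single function such as $\rho(t)=2+\cos t$ settles both.

\begin{theorem}\label{thm:cos}
Let $\rho(t)=a+b\cos(nt-\varphi)$ with $a>|b|>0$, $n\ge1$ an integer and $\varphi\in\mathbb R$. Then $\kappa$ is not real-analytic on any open interval $I\subset(0,\infty)$, and $x$ is not jointly real-analytic on $\mathbb R\times I$ for any open interval $I\subset(0,\infty)$.
\end{theorem}

The remaining results describe how common the phenomenon is. We write $\kappa_\rho$ when the dependence on $\rho$ matters.

\begin{theorem}\label{thm:trig}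
Let $\rho>0$ be any nonconstant trigonometric polynomial. Then $x(t,r)$ is not jointly real-analytic on $\mathbb R\times I$ for any open interval $I\subset(0,\infty)$.
\end{theorem}

\begin{theorem}\label{thm:polar}
Let $h$ be a real, nonconstant trigonometric polynomial of mean zero, and let $\Sigma_h=\{s\in\mathbb R:1+sh>0\}$. The set of $s\in\Sigma_h$ for which $\kappa_{1+sh}$ is real-analytic on some open interval is polar, that is, of logarithmic capacity $0$; in particular it is Lebesgue null and of Hausdorff dimension $0$.
\end{theorem}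

The exceptional set in Theorem~\ref{thm:polar} always contains $s=0$; for $h=\cos t$ it equals $\{0\}$ by Theorem~\ref{thm:cos}.

\begin{theorem}\label{thm:generic}
Let $X$ be a Banach space of real-analytic, real-valued, $2\pi$-periodic functions that is continuously embedded in $C(\mathbb T)$ and contains the real trigonometric polynomials as a dense subspace. Then the set of $\rho\in X_+=\{\rho\in X:\rho>0\}$ for which $\kappa_\rho$ is real-analytic on some open interval is meager in $X_+$.
\end{theorem}

An example of such an $X$ is the space of $2\pi$-periodic functions that are holomorphic in a strip $|\mathrm{Im}\,t|<a$, continuous on the closed strip and real on $\mathbb R$, with the supremum norm. We do not decide whether analyticity fails for \emph{every} nonconstant $\rho$; questions (a) and (b) do not require this.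

Two arguments are used. The first (Sections \ref{sec:hand}--\ref{sec:cos}) works at fixed $\rho$ and compares the decay of the Fourier coefficients of $x$ for real $r$ with the decay that the equation permits for complex $r$; it gives Theorems \ref{thm:cos} and~\ref{thm:trig}. The second (Sections \ref{sec:poles} and~\ref{sec:polar}) expands $\kappa_{1+sh}(r)$ in powers of $s$ and finds poles of the coefficients arbitrarily close to every positive $r$; it gives Theorems \ref{thm:polar} and~\ref{thm:generic}.

\section{The operator and its Fourier form}\label{sec:basic}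

In this section $\rho$ is only continuous; we write $L_{\rho,r}$ for the operator on the complex space $C(\mathbb T)$ with the supremum norm. It is compact by the Arzel\`a--Ascoli theorem, since it maps the unit ball to a bounded set of functions with Lipschitz constant $2\|\rho\|$, and for complex $\rho,\rho'\in C(\mathbb T)$
\begin{equation}\label{eq:lip}
\|L_{\rho,r}-L_{\rho',r'}\|\le r\|\rho-\rho'\|+|r-r'|\,\|\rho'\|.
\end{equation}
For $\rho>0$ we let $\kappa_\rho(r)=\lim_n\|L_{\rho,r}^n\|^{1/n}$ be the spectral radius. All the elementary properties of $\kappa_\rho$ follow from one comparison principle.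

\begin{lemma}\label{lem:compare}
Let $\rho>0$, $L=L_{\rho,r}$, and let $y\in C(\mathbb T)$ be positive. If $\alpha y\le Ly\le\beta y$ with $0\le\alpha\le\beta$, then $\alpha\le\kappa_\rho(r)\le\beta$.
\end{lemma}

\begin{proof}
Since $|L^nf|\le L^n|f|\le\|f\|L^n1$, we have $\|L^n\|=\|L^n1\|$. Choose $c,C>0$ with $cy\le1\le Cy$. As $L$ preserves order, $c\alpha^ny\le L^n1\le C\beta^ny$. Take norms and $n$th roots.
\end{proof}

With $y=1$ this gives $r\min\rho\le\kappa_\rho(r)\le r\max\rho$. With $\alpha=\beta$ it shows that the eigenvalue of any positive eigenfunction is $\kappa_\rho(r)$. For example, if $r=2\pi j$ with an integer $j\ge1$, then $L1$ is constant, so $x\equiv1$ and $\kappa_\rho(2\pi j)=j\int_0^{2\pi}\rho$.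

\begin{lemma}\label{lem:basic}
Let $\rho\in C(\mathbb T)$ be positive and $r>0$.
\begin{itemize}
\item[(i)] The number $\kappa=\kappa_\rho(r)$ is an isolated point of the spectrum of $L=L_{\rho,r}$ and an algebraically simple eigenvalue: $\ker(L-\kappa)^2=\ker(L-\kappa)=\mathbb Cx$ with $x>0$.
\item[(ii)] Translating $\rho$ does not change $\kappa_\rho$; $\kappa_{c\rho}=c\kappa_\rho$ for $c>0$; and $\kappa_{\rho(n\,\cdot)}(r)=\kappa_\rho(nr)/n$ for integers $n\ge1$.
\item[(iii)] The map $(\rho,r)\mapsto\kappa_\rho(r)$ is continuous.
\end{itemize}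
\end{lemma}

\begin{proof}
(i) The Krein--Rutman theorem states that if a compact operator on a real Banach space preserves a closed cone that spans a dense subspace, and its spectral radius is positive, then the spectral radius is an eigenvalue with an eigenvector in the cone. This gives $x\ge0$, $x\ne0$, with $Lx=\kappa x$. If $f\ge0$ and $f(t_0)>0$, then $Lf>0$ on $[t_0,t_0+r]$, and by induction $L^nf>0$ on $[t_0,t_0+nr]$. So for $nr\ge2\pi$ the power $L^n$ maps every nonzero $f\ge0$ to a positive function; in particular $x=\kappa^{-n}L^nx>0$. Nonzero points of the spectrum of a compact operator are isolated.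

Let $Lv=\kappa v$. The real and imaginary parts of $v$ satisfy the same equation, so let $v$ be real and put $c=\min(v/x)$. Then $f=v-cx\ge0$ has a zero and satisfies $L^nf=\kappa^nf$, which forces $f=0$. Next suppose $(L-\kappa)^2v=0$ but $(L-\kappa)v\ne0$. Then $(L-\kappa)v=cx$ with $c\neq0$. For large $M$ the function $w=\mathrm{Re}(v/c)+Mx$ is positive and $Lw=\kappa w+x\ge(\kappa+\delta)w$ for some $\delta>0$, which contradicts Lemma~\ref{lem:compare}.

(ii) In each case a positive eigenfunction is at hand. For the last identity, let $y>0$ be the eigenfunction for $\rho$ and delay $nr$; then $\int_{t-r}^t\rho(n\tau)y(n\tau)\,d\tau=\frac1n\int_{nt-nr}^{nt}\rho y=\frac1n\kappa_\rho(nr)\,y(nt)$.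

(iii) With $L'=L_{\rho',r'}$ we have $|L'x-\kappa x|\le\|L'-L\|\max x\le\|L'-L\|\frac{\max x}{\min x}\,x$. Lemma~\ref{lem:compare} gives $|\kappa_{\rho'}(r')-\kappa|\le\|L'-L\|\max x/\min x$, and \eqref{eq:lip} finishes the proof.
\end{proof}

For $f\in C(\mathbb T)$ let $f_k=\frac1{2\pi}\int_0^{2\pi}f(t)e^{-ikt}\,dt$. Since $\int_{t-r}^tf=\int_0^rf(t-\tau)\,d\tau$, integration over the window multiplies $f_k$ by
\[
m_k(r)=\int_0^re^{-ik\tau}\,d\tau=\frac{1-e^{-ikr}}{ik}\quad(k\ne0),\qquad m_0(r)=r,
\]
and $\kappa x=L_rx$ is equivalent to
\begin{equation}\label{eq:fourier}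
\kappa x_k=m_k(r)\,(\rho x)_k=m_k(r)\sum_j\rho_jx_{k-j}\qquad(k\in\mathbb Z).
\end{equation}
The multipliers $m_k$ are entire. For $k\ge1$ they behave in opposite ways below and above the real axis, and the paper rests on this asymmetry.

\begin{lemma}\label{lem:m}
Let $k\ge1$.
\begin{itemize}
\item[(i)] If $\mathrm{Im}\,r\le0$, then $|m_k(r)|\le2/k$.
\item[(ii)] If $\mathrm{Im}\,r=\eta>0$, then $|m_k(r)|\ge(e^{k\eta}-1)/k\ge\eta$.
\item[(iii)] All zeros of $m_k$ are real.
\item[(iv)] If $r$ is real, then $\mathrm{Im}\,m_k(r)\le0$, with equality only if $m_k(r)=0$.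
\item[(v)] If $r>0$, then $|m_{\pm k}(r)|<r$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (i)--(iii) follow from $|e^{-ikr}|=e^{k\,\mathrm{Im}\,r}$. For real $r$ we have $km_k(r)=\sin kr-i(1-\cos kr)$, which gives (iv). In (v) the integrand $e^{\mp ik\tau}$ has modulus $1$ and is not constant.
\end{proof}

\begin{remark}\label{rem:operator}
The map $r\mapsto L_r$ has no holomorphic extension, with values in the bounded operators, to a disc around any $r_0>0$. Indeed $L_r(e^{ikt}/\rho)=m_k(r)e^{ikt}$, so by the identity theorem such an extension would satisfy $|m_k(r)|\le\|L_r\|/\min\rho$ for all $k$, against Lemma~\ref{lem:m}(ii). Analytic perturbation theory in the parameter $r$ is therefore not available.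
\end{remark}

A function on an open subset of $\mathbb R^N$ is real-analytic if near each point it is the sum of a convergent power series. The series define holomorphic functions on polydiscs centered at real points, and these fit together: the intersection of two such polydiscs is convex and invariant under conjugation, so if it is nonempty it contains a nonempty open subset of $\mathbb R^N$, and two holomorphic functions that agree there agree on the intersection. We call this the \emph{gluing principle}. It shows that a real-analytic function extends holomorphically to a complex neighborhood of its domain.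

\begin{lemma}\label{lem:joint}
Suppose $x$ is jointly real-analytic on $\mathbb R\times I$, and let $J\subset I$ be a compact interval. Then there is $\sigma>0$ such that $\kappa$ and all the Fourier coefficients $x_k(r)$ of $x(\cdot,r)$ extend holomorphically from $J$ to $U=\{r\in\mathbb C:\operatorname{dist}(r,J)<\sigma\}$. In particular $\kappa$ is real-analytic on $I$.
\end{lemma}

\begin{proof}
The holomorphic extension of $x$ is defined on a neighborhood in $\mathbb C^2$ of the compact set $[0,2\pi]\times J$, hence on $[0,2\pi]\times U$ for small $\sigma$. Integrating in $t$, we see that every $x_k$ and $(\rho x)_0$ are holomorphic on $U$. Since $x_0>0$ on $J$, it has no zero in $U$ after $\sigma$ is decreased, and $\kappa=r(\rho x)_0/x_0$ by \eqref{eq:fourier} with $k=0$.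
\end{proof}

So in Theorem~\ref{thm:cos} the statement about $x$ follows from the statement about $\kappa$.

\section{The recurrence for a single cosine}\label{sec:hand}

The obstruction is visible for $\rho=1+\varepsilon\cos t$, $0<\varepsilon<1$. Normalize the eigenfunction to have mean $1$ and call its Fourier coefficients $\xi_k(r)$. Then $\xi_0=1$, $\xi_{-k}=\overline{\xi_k}$, $|\xi_k|\le1$, and \eqref{eq:fourier} reads
\begin{equation}\label{eq:three}
\kappa\xi_k=m_k\Bigl(\xi_k+\frac\varepsilon2(\xi_{k-1}+\xi_{k+1})\Bigr).
\end{equation}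
Where $m_k\ne0$ this is the three-term recurrence
\begin{equation}\label{eq:rec}
\xi_{k+1}+\xi_{k-1}=a_k\xi_k,\qquad a_k=\frac2\varepsilon\Bigl(\frac\kappa{m_k}-1\Bigr).
\end{equation}

\emph{On the real axis} Lemma~\ref{lem:m}(i) gives $|a_k|\ge(\kappa k-2)/\varepsilon\to\infty$, and a bounded solution must decay very fast. Indeed, with $s_k=\sup_{j\ge k}|\xi_j|$, equation \eqref{eq:three} gives $\kappa s_k\le\frac2k(1+\varepsilon)s_{k-1}$, so $|\xi_k|\le(4/\kappa)^k/k!$.

\emph{Above the real axis} the coefficients are bounded. Suppose that $\kappa$ and the $\xi_k$, $k\ge0$, continue analytically to a point with $\mathrm{Im}\,r=\eta>0$. Then \eqref{eq:rec} persists, and $|a_k|\le\beta:=\frac2\varepsilon(|\kappa|/\eta+1)$ by Lemma~\ref{lem:m}(ii). Solving for $\xi_{k-1}$, we get $\max(|\xi_{k-1}|,|\xi_k|)\le(\beta+1)\max(|\xi_k|,|\xi_{k+1}|)$, and since $\xi_0=1$,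
\[
\max(|\xi_k|,|\xi_{k+1}|)\ge(\beta+1)^{-k}.
\]
The coefficients cannot decay faster than geometrically.

These two facts are incompatible. A holomorphic function that is at most $C$ on a half-disc and at most $\delta$ on its diameter is at most $C^{1-\omega}\delta^\omega$ at an interior point, with an exponent $\omega>0$ that depends only on the point. If the $\xi_k$ were bounded by one constant $C$ on the half-disc, they would be $O\bigl(C_1^k(k!)^{-\omega}\bigr)$ there, which is faster than geometric.

Two things are missing from a proof of Theorem~\ref{thm:cos}. There is no a priori bound for the continued $\xi_k$; Section~\ref{sec:halfdisc} obtains a substitute by running the recurrence forward. And only $\kappa$ is assumed to continue, while the $a_k$ have poles at the real points $2\pi j/k$, which become dense as $k$ grows; Section~\ref{sec:cos} shows that the $\xi_k$ nevertheless continue to one common domain.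

\section{No continuation to a half-disc}\label{sec:halfdisc}

Let $J=[e_1,e_2]$ have center $r_0$ and length $2a$, and let $D=\{|r-r_0|<a,\ \mathrm{Im}\,r>0\}$ be the half-disc over $J$. We use the maximum principle in this form: if $v$ is subharmonic on a bounded open set $\Omega\subset\mathbb C$ and $\limsup_{z\to\zeta}v(z)\le0$ for every $\zeta\in\partial\Omega$, then $v\le0$. If $f$ is holomorphic and $u$ is harmonic, then $\log|f|+u$ is subharmonic (the value $-\infty$ is allowed).

The angle $\theta(r)=\arg(r-e_2)-\arg(r-e_1)$ under which $J$ is seen from $r$ is harmonic in the upper half-plane, equals $\pi/2$ on the arc of $\partial D$, tends to $\pi$ on the open diameter, and lies strictly between these values in $D$. So $\omega=2\theta/\pi-1$ is harmonic in $D$ with $0<\omega<1$; it is the harmonic measure of $J$.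

\begin{lemma}[Two-constants theorem]\label{lem:two}
Let $f$ be continuous on $\overline D$ and holomorphic in $D$, with $|f|\le\delta$ on $J$ and $|f|\le C$ on the arc, where $\delta,C>0$. Then $|f(r)|\le\delta^{\omega(r)}C^{1-\omega(r)}$ for $r\in D$.
\end{lemma}

\begin{proof}
The function $v=\log|f|-\omega\log\delta-(1-\omega)\log C$ is subharmonic and bounded above in $D$, with $\limsup v\le0$ at all boundary points except possibly $e_1,e_2$. For $\gamma>0$ the function $v+\gamma\log\bigl(|r-e_1||r-e_2|/4a^2\bigr)$ is subharmonic, does not exceed $v$, and tends to $-\infty$ at $e_1$ and $e_2$; so it is $\le0$. Let $\gamma\to0$.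
\end{proof}

\begin{proposition}\label{prop:obstruction}
Let $\rho>0$ be a trigonometric polynomial of degree $d\ge1$, let $J\subset(0,\infty)$ and $a\le1$. For each $r\in J$ let $y(\cdot,r)$ be a positive eigenfunction of $L_r$, with Fourier coefficients $y_k(r)$. Then it is impossible that each of the functions $\kappa,\ y_{1-d},\ y_{2-d},\ y_{3-d},\dots$ extends holomorphically from $J$ to a neighborhood of $\overline D$.
\end{proposition}

\begin{proof}
Suppose they all extend. For $k\ge1$ equation \eqref{eq:fourier} involves only $\kappa$ and $y_{k-d},\dots,y_{k+d}$, so it holds on $\overline D$ by the identity theorem. Put $|\rho|_1=\sum_j|\rho_j|$ and $C_0=\max\{|y_j(r)|:r\in\overline D,\ 1-d\le j\le d\}$.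

\emph{Geometric bounds above the axis.} Let $r\in\overline D$ with $\eta=\mathrm{Im}\,r>0$; then $\eta\le1$. For $l\ge1-d$ let $M_l=\max_{l\le j<l+2d}|y_j(r)|$. Equation \eqref{eq:fourier} with $k=l+d\ge1$ links the $2d+1$ numbers $y_l,\dots,y_{l+2d}$, and it can be solved for either end, because $|\rho_{-d}|=|\rho_d|\ne0$:
\[
\rho_dy_{k-d}=\frac\kappa{m_k}y_k-\sum_{j\ne d}\rho_jy_{k-j},\qquad\rho_{-d}y_{k+d}=\frac\kappa{m_k}y_k-\sum_{j\ne-d}\rho_jy_{k-j}.
\]
Let $B=(\max_{\overline D}|\kappa|+|\rho|_1)/|\rho_d|\ge1$. By Lemma~\ref{lem:m}(ii), $|y_l|\le(B/\eta)M_{l+1}$ and $|y_{l+2d}|\le(B/\eta)M_l$. Since $B/\eta\ge1$, this gives $M_l\le(B/\eta)M_{l+1}$ and $M_{l+1}\le(B/\eta)M_l$, hence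
\begin{equation}\label{eq:geom}
(\eta/B)^nM_{1-d}\le M_{1-d+n}\le(B/\eta)^nM_{1-d}\qquad(n\ge0).
\end{equation}

\emph{Factorial decay on the axis.} Let $r\in J$, $s_k=\sup_{j\ge k}|y_j(r)|$ and $c=2|\rho|_1/\min_J\kappa$. As $y>0$, we have $|y_j|\le y_0\le C_0$ for all $j$. For $j\ge k\ge1$, \eqref{eq:fourier} and Lemma~\ref{lem:m}(i) give $|y_j|\le\frac cks_{k-d}$, so $s_k\le\frac cks_{k-d}$. Applying this with $k=d,2d,\dots$, we obtain
\begin{equation}\label{eq:fact}
|y_k(r)|\le C_0\frac{(c/d)^m}{m!},\qquad m=\lfloor k/d\rfloor\qquad(r\in J,\ k\ge0).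
\end{equation}

\emph{Carrying the decay upward.} The upper bound in \eqref{eq:geom} degenerates at the two ends of the arc, where $\eta\to0$. A polynomial factor repairs this. Let $q(r)=(r-e_1)(r-e_2)=(r-r_0)^2-a^2$. On the arc, $r-r_0=ae^{i\phi}$ and $|q|=a^2|e^{2i\phi}-1|=2a^2\sin\phi=2a\eta$; on $J$, $|q|\le a^2\le1$. For $k\ge1$ put $n=k+d-1$ and $\Phi_k=q^ny_k$. On the arc $|y_k|\le M_k\le C_0(B/\eta)^n$, so $|\Phi_k|\le C_0(2aB)^n$, also at the end points by continuity. On $J$ the bound \eqref{eq:fact} holds for $\Phi_k$. Lemma~\ref{lem:two} gives, for $r\in D$,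
\[
|y_k(r)|\le C_0|q(r)|^{-n}(2aB)^{n(1-\omega(r))}\Bigl(\frac{(c/d)^m}{m!}\Bigr)^{\omega(r)}.
\]
Here $n$ and $m$ are $O(k)$, while $\log m!\ge m\log(m/e)$ and $m>k/d-1$ give $k^{-1}\log m!\to\infty$. As $\omega(r)>0$, we get $|y_k(r)|^{1/k}\to0$ for each $r\in D$.

\emph{Conclusion.} Fix $r\in D$ and $0<\gamma<\eta/B$. For large $l$ we have $M_l\le\gamma^l$, so the lower bound in \eqref{eq:geom} gives $M_{1-d}\le(B/\eta)^n\gamma^{n+1-d}\to0$. The window of $M_{1-d}$ is $1-d\le j\le d$ and contains $j=0$, so $y_0(r)=0$. Thus $y_0=0$ on $D$ and, by continuity, on $J$. But $y_0$ is the mean of a positive function on $J$.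
\end{proof}

That $\rho$ is a trigonometric polynomial is used twice: the finite window of \eqref{eq:fourier} gives \eqref{eq:fact}, and the nonzero extreme coefficients $\rho_{\pm d}$ give \eqref{eq:geom}. For constant $\rho$ the equations decouple, $y_k=0$ for $k\ne0$, and the proposition fails. Positivity enters through $\kappa>0$ and $|y_j|\le y_0\ne0$ on $J$.

\begin{proof}[Proof of Theorem~\ref{thm:trig}]
Suppose $x$ is jointly real-analytic on $\mathbb R\times I$. Apply Lemma~\ref{lem:joint} to a nondegenerate compact interval $J'\subset I$, and choose $J\subset J'$ of length $2a$ with $a<\min(\sigma,1)$. Then $\overline D\subset U$, so $\kappa$ and all $x_k$ are holomorphic near $\overline D$, which contradicts Proposition~\ref{prop:obstruction}.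
\end{proof}

\section{From the eigenvalue to the Fourier coefficients}\label{sec:cos}

We prove Theorem~\ref{thm:cos}. By Lemma~\ref{lem:joint} it suffices to treat $\kappa$. We have $\rho(t)=a\,\tilde\rho(n(t-t_0))$ with $\tilde\rho=1+\varepsilon\cos t$, $\varepsilon=|b|/a\in(0,1)$ and a suitable $t_0$, which also absorbs the sign of $b$. By Lemma~\ref{lem:basic}(ii), $\kappa_\rho(r)=a\kappa_{\tilde\rho}(nr)/n$. So let $\rho=1+\varepsilon\cos t$, with the notation of Section~\ref{sec:hand}.

Suppose $\kappa$ is real-analytic on an open interval $I$, and let $J\subset I$ be a nondegenerate compact interval. For small $\sigma>0$, $\kappa$ extends holomorphically and without zeros to a neighborhood of the rectangle $Q=J+i[-\sigma,\sigma]$. Let $Q^-$ and $Q^+$ be its closed lower and upper halves. We show that every $\xi_k$, $k\ge0$, extends holomorphically to $\operatorname{int}Q$. The positive frequencies continue downward, where their multipliers are small; by symmetry the negative frequencies continue upward; and the equation for $k=0$ joins the two continuations.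

\medskip\noindent\emph{Step 1: the positive frequencies continue downward.}
The equations \eqref{eq:three} with $k\ge1$ involve only $\xi_1,\xi_2,\dots$ and the known value $\xi_0=1$. We regard them as a linear system in $\ell^2=\ell^2(\{1,2,\dots\})$, with $\langle u,w\rangle=\sum_ku_k\overline{w_k}$. Let $W$ be the tridiagonal matrix with entries $1$ on the diagonal and $\varepsilon/2$ next to it. It is a bounded self-adjoint operator on $\ell^2$ with $\|W\|\le1+\varepsilon$. For $r\in Q^-$ let
\[
K(r)=\kappa(r)^{-1}\operatorname{diag}(m_k(r))\,W .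
\]
Replacing $m_k$ by $0$ for $k>N$ changes $K(r)$ by at most $2\|W\|/(N\min_Q|\kappa|)$ in norm, by Lemma~\ref{lem:m}(i). So $K$ is a uniform limit of finite-rank operator functions that are continuous on $Q^-$ and holomorphic inside. Hence $K(r)$ is compact, norm-continuous on $Q^-$ and holomorphic in $\operatorname{int}Q^-$.

For $r\in J$ the operator $1-K(r)$ is invertible. By the Fredholm alternative it is enough to show that it is injective. Let $u=Ku$ and $w=Wu$, so that $\kappa u_k=m_kw_k$. Then
\[
\kappa\langle u,Wu\rangle=\sum_{k\ge1}\kappa u_k\overline{w_k}=\sum_{k\ge1}m_k|w_k|^2 .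
\]
The left side is real, because $W$ is self-adjoint and $\kappa>0$. Therefore $\sum_k(\mathrm{Im}\,m_k)|w_k|^2=0$, and all terms are $\le0$ by Lemma~\ref{lem:m}(iv). For each $k$, either $w_k=0$ or $\mathrm{Im}\,m_k=0$, and in the second case $m_k=0$. In both cases $\kappa u_k=m_kw_k=0$. (The restriction to $k\ge1$ is essential: $\mathrm{Im}\,m_{-k}$ has the opposite sign, and the same operator on $\ell^2(\mathbb Z)$ annihilates $(\xi_k)_{k\in\mathbb Z}$.)

Let $C=\max_J\|(1-K)^{-1}\|$. By uniform continuity we may decrease $\sigma$ so that $\|K(r)-K(\mathrm{Re}\,r)\|<1/C$ on $Q^-$; then $1-K(r)$ is invertible on all of $Q^-$. With $\mathbf e=(1,0,0,\dots)$ put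
\[
u(r)=(1-K(r))^{-1}\,\frac{\varepsilon m_1(r)}{2\kappa(r)}\,\mathbf e,\qquad u_0(r)=1 .
\]
Each $u_k$ is continuous on $Q^-$ and holomorphic inside, and the equation $u=Ku+\frac{\varepsilon m_1}{2\kappa}\mathbf e$ is exactly \eqref{eq:three} for $k\ge1$, the last term being the contribution of $u_0$. For $r\in J$ the sequence $(\xi_k)_{k\ge1}$ lies in $\ell^2$ and solves the same equation, so $u_k=\xi_k$ on $J$.

\medskip\noindent\emph{Step 2: $\xi_1$ continues across $J$.}
On $J$ we have $\xi_{-1}=\overline{u_1}$, so $r\mapsto\overline{u_1(\bar r)}$ is a continuation of $\xi_{-1}$ that is continuous on $Q^+$ and holomorphic inside. Equation \eqref{eq:three} with $k=0$ reads $\kappa=r\bigl(1+\frac\varepsilon2(\xi_1+\xi_{-1})\bigr)$. Hence the function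
\[
\Xi_1(r)=\begin{cases}u_1(r),&r\in Q^-,\\[2pt] \dfrac2\varepsilon\Bigl(\dfrac{\kappa(r)}r-1\Bigr)-\overline{u_1(\bar r)},&r\in Q^+,\end{cases}
\]
is well defined, equal to $\xi_1$ on $J$, continuous on $Q$ and holomorphic in $\operatorname{int}Q$ off the real axis. By Morera's theorem a continuous function that is holomorphic off a line is holomorphic, so $\Xi_1$ is holomorphic in $\operatorname{int}Q$.

\medskip\noindent\emph{Step 3: all $\xi_k$, $k\ge0$, continue to $\operatorname{int}Q$.}
Put $\Xi_0=1$ and $\Xi_{k+1}=a_k\Xi_k-\Xi_{k-1}$ for $k\ge1$, with $a_k$ as in \eqref{eq:rec}. These functions are meromorphic in $\operatorname{int}Q$, and by Lemma~\ref{lem:m}(iii) their poles can only be real. For $\mathrm{Im}\,r<0$ the $u_k$ satisfy the same recurrence with the same initial values, so $\Xi_k=u_k$ there. Since $u_k$ is bounded on $Q^-$, while a meromorphic function tends to $\infty$ at a pole from every direction, $\Xi_k$ has no real pole. Thus $\Xi_k$ is holomorphic in $\operatorname{int}Q$, and $\Xi_k=u_k=\xi_k$ on $\operatorname{int}J$ by continuity from below.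

\medskip
Now choose a closed half-disc $\overline D\subset\operatorname{int}Q$ of radius at most $1$ with diameter in $\operatorname{int}J$. The functions $\kappa,\xi_0,\xi_1,\dots$ extend holomorphically to a neighborhood of $\overline D$, which contradicts Proposition~\ref{prop:obstruction} with $d=1$. Theorem~\ref{thm:cos} is proved.\hfill$\square$

\begin{remark}
The condition $\varepsilon<1$ is used only to make $\rho$ positive, and $\varepsilon\ne0$ to divide by $\varepsilon$. Degree one is used in Step 1: for $d\ge2$ the equations with $k\ge1$ also contain $\xi_{-1},\dots,\xi_{1-d}$, which are not known to continue downward, so the system does not close. This is why a different argument is used for $\kappa$ when $\rho$ is a general trigonometric polynomial.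
\end{remark}

\section{Poles of the perturbation coefficients}\label{sec:poles}

Let $h$ be as in Theorem~\ref{thm:polar}, of degree $d\ge1$, so $h_0=0$ and $h_{-d}=\overline{h_d}\ne0$. Since $h$ takes both signs, $\Sigma_h$ is a bounded open interval containing $0$. Write $L_{s,r}=L_{1+sh,r}$ for $s\in\mathbb C$ and $\kappa(s,r)=\kappa_{1+sh}(r)$ for $s\in\Sigma_h$. In contrast to $r$, the parameter $s$ enters the operator affinely, so perturbation theory applies to it.

We recall the facts needed. Let $\lambda_0$ be an isolated, algebraically simple eigenvalue of a bounded operator $L^0$, with eigenvector $x^0$, and let $\Gamma$ be a circle about $\lambda_0$ such that the closed disc it bounds contains no other point of the spectrum. For $L$ close to $L^0$ in norm, $\Gamma$ lies in the resolvent set, the Riesz projection $\Pi=\frac1{2\pi i}\oint_\Gamma(\zeta-L)^{-1}d\zeta$ has rank one, the spectrum of $L$ inside $\Gamma$ is a single eigenvalue $\lambda$, and $L\Pi=\lambda\Pi$. If $\psi$ is a functional with $\psi(x^0)\ne0$, then $\lambda=\psi(L\Pi x^0)/\psi(\Pi x^0)$ for $L$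 near $L^0$; so $\Pi$ and $\lambda$ depend continuously, or holomorphically, on a parameter if $L$ does.

\begin{lemma}\label{lem:ext}
Let $S\subset\Sigma_h$ and $I\subset(0,\infty)$ be compact intervals. There is $g>0$ such that, with $G=\{s\in\mathbb C:\operatorname{dist}(s,S)<g\}$, the function $\kappa$ extends to a bounded continuous function on $G\times I$ that is holomorphic in $s$.
\end{lemma}

\begin{proof}
Let $(s_0,r_0)\in S\times I$. By Lemma~\ref{lem:basic}(i) and \eqref{eq:lip}, the facts above give a disc $\Delta$ centered at $s_0$ with $\Delta\cap\mathbb R\subset\Sigma_h$, an interval $I_0$ around $r_0$, and a continuous eigenvalue $\lambda(s,r)$ on $\Delta\times I_0$, holomorphic in $s$. By Lemma~\ref{lem:basic}(iii) we may shrink $\Delta$ and $I_0$ so that for real $s$ the eigenvalue $\kappa(s,r)$ lies inside $\Gamma$; then $\lambda=\kappa$ for real $s$. By the gluing principle, applied for each fixed $r$, these local functions agree on overlaps. Their domains cover a neighborhood of the compact set $S\times I$ in $\mathbb C\times\mathbb R$, which contains $\overline G\times I$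 for small $g$.
\end{proof}

Fix $r>0$ and write $\kappa(s,r)=\sum_{n\ge0}\kappa_n(r)s^n$ near $s=0$. At $s=0$ the eigenvalue is $r$ and the eigenfunction is $1$, so $\Pi(s)1/(\Pi(s)1)_0$ is an eigenfunction of mean $1$ that is holomorphic near $s=0$. Let $\xi_k=\sum_n\xi_k^{(n)}s^n$ be its Fourier coefficients. Then $\kappa_0=r$, $\xi_k^{(0)}=\delta_{k0}$ and $\xi_0^{(n)}=\delta_{n0}$. Comparing coefficients of $s^n$, $n\ge1$, in $\kappa\xi_k=m_k(\xi_k+s\sum_jh_j\xi_{k-j})$ gives
\begin{align}
\kappa_n&=r\sum_{|j|\le d}h_{-j}\,\xi_j^{(n-1)},\label{eq:kn}\\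
(r-m_k)\,\xi_k^{(n)}&=m_k\sum_{|j|\le d}h_j\,\xi^{(n-1)}_{k-j}-\sum_{l=1}^n\kappa_l\,\xi_k^{(n-l)}\qquad(k\ne0).\label{eq:xin}
\end{align}
By Lemma~\ref{lem:m}(v), $r-m_k\neq0$ for $r>0$. By induction on $n$, we have $\xi_k^{(n)}=0$ for $|k|>nd$, and all $\kappa_n$ and $\xi_k^{(n)}$ are polynomials in $r$, $m_j$ and $(r-m_j)^{-1}$, $j\ne0$. From now on we regard them as the meromorphic functions on $\mathbb C$ defined by \eqref{eq:kn} and \eqref{eq:xin}; none has a pole on $(0,\infty)$. Put $\mu_k=m_k/(r-m_k)$.

For $h=\cos t$ the first terms are quickly found. We have $\kappa_1=0$, $\xi_{\pm1}^{(1)}=\mu_{\pm1}/2$, and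
\[
\kappa_2=\frac r4(\mu_1+\mu_{-1})=\frac r2\cdot\frac{r\sin r-2(1-\cos r)}{(r-\sin r)^2+(1-\cos r)^2},
\]
using $m_{\pm1}=\sin r\mp i(1-\cos r)$. Next $\xi_{\pm1}^{(2)}=0$, so $\kappa_3=0$; $\xi_{\pm2}^{(2)}=\mu_{\pm1}\mu_{\pm2}/4$; $\xi_{\pm1}^{(3)}=\mu_{\pm1}^2\mu_{\pm2}/8-\kappa_2\mu_{\pm1}/(2(r-m_{\pm1}))$; and
\[
\kappa_4=\frac r{16}\bigl(\mu_1^2\mu_2+\mu_{-1}^2\mu_{-2}\bigr)-\frac{r\kappa_2}4\Bigl(\frac{\mu_1}{r-m_1}+\frac{\mu_{-1}}{r-m_{-1}}\Bigr).
\]
The denominator $r-m_2$ appears for the first time in $\kappa_4$, and in a single term, which records the path of frequencies $0\to1\to2\to1\to0$. A pole produced by a single term cannot cancel. In general $r-m_{pd}$ first appears in $\kappa_{2p}$, again in a single term. To exploit this we need zeros of $r-m_{pd}$ near the real axis at which no other denominator vanishes. For $r\ne0$ and $k\ne0$,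
\begin{equation}\label{eq:roots}
m_k(r)=r\iff z=ikr\ \text{ satisfies }\ e^{-z}=1-z .
\end{equation}

\begin{lemma}\label{lem:roots}
Call $z\ne0$ a root if $e^{-z}=1-z$.
\begin{itemize}
\item[(i)] Every root satisfies $\mathrm{Re}\,z<0$ and $|\mathrm{Im}\,z|>2\pi$.
\item[(ii)] If $z$ is a root and $\lambda>1$, then $\lambda z$ is not a root.
\item[(iii)] For all large integers $n$ there is a root $z_n$ with $|z_n-2\pi in|\le\sqrt n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $\mathrm{Re}\,z\ge0$ and $z\ne0$, then $|(1-e^{-z})/z|=|\int_0^1e^{-z\tau}d\tau|<1$, so $z$ is not a root. Let $z=-\alpha+i\beta$ be a root, $\alpha>0$. Then $e^\alpha\cos\beta=1+\alpha$ and $e^\alpha\sin\beta=\beta$. Here $\beta\ne0$ because $e^\alpha>1+\alpha$, and after conjugation $\beta>0$. Then $\cos\beta>0$, $\sin\beta>0$, and $\tan\beta=\beta/(1+\alpha)<\beta$ excludes $\beta\in(0,\pi/2)$. So $\beta>2\pi$.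

(ii) If both were roots, then $|1-\lambda z|=e^{\lambda\alpha}=|1-z|^\lambda$. On the other hand $|1-\lambda z|^2=(1+\lambda\alpha)^2+\lambda^2\beta^2<\lambda^2|1-z|^2$. Hence $|1-z|^{\lambda-1}<\lambda$. But $|1-z|>2\pi>e$ by (i), and $e^{\lambda-1}>\lambda$.

(iii) On the closed disc $|z-2\pi in|\le\sqrt n$ we have $\mathrm{Im}(1-z)<0$ and $5n\le|1-z|\le9n$. So $\Lambda(z)=2\pi in-\operatorname{Log}(1-z)$ is holomorphic there with $|\Lambda'|=|1-z|^{-1}\le1/5$, and $|\Lambda(z)-2\pi in|\le\log(9n)+\pi\le\sqrt n$ for large $n$. The contraction $\Lambda$ has a fixed point $z_n\neq0$ in the disc, and $e^{-z_n}=1-z_n$.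
\end{proof}

\begin{proposition}\label{prop:poles}
For every $r_0>0$ and $\delta>0$ there is $p\ge1$ such that $\kappa_{2p}$ has a pole in the disc $|r-r_0|<\delta$.
\end{proposition}

\begin{proof}
\emph{The point $r_*$.} For large $p$ let $n_p$ be an integer nearest to $pdr_0/2\pi$, and let $r_*=z_{n_p}/(ipd)$. Then $|r_*-r_0|\le(\sqrt{n_p}+\pi)/(pd)\to0$ as $p\to\infty$; fix $p$ with $|r_*-r_0|<\delta$. We have $\mathrm{Im}\,r_*=-\mathrm{Re}\,z_{n_p}/(pd)>0$, and by \eqref{eq:roots}:
\begin{itemize}
\item $m_{pd}(r_*)=r_*\ne0$, so $\mu_{pd}$ has a pole at $r_*$;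
\item $m_j(r_*)\ne r_*$ for $0<j<pd$, by Lemma~\ref{lem:roots}(ii) applied to $ijr_*$ and $\lambda=pd/j$;
\item $m_j(r_*)\ne r_*$ for $j<0$, by Lemma~\ref{lem:roots}(i), since $\mathrm{Re}(ijr_*)=-j\,\mathrm{Im}\,r_*>0$;
\item $m_j(r_*)\ne0$ for $j\ge1$, by Lemma~\ref{lem:m}(iii).
\end{itemize}
Let $\mathcal O$ be the ring of meromorphic functions on $\mathbb C$ that are holomorphic at $r_*$, and write $f\equiv\tilde f$ if $f-\tilde f\in\mathcal O$. Then $(r-m_k)^{-1}\in\mathcal O$ for $k<pd$, $k\ne0$, and $\equiv$ is preserved under multiplication by elements of $\mathcal O$.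

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!20] (0,0) -- (3,3) -- (5,1) -- (5,-5) -- cycle;
\draw[->] (0,0) -- (7.5,0) node[right] {$n$};
\draw[->] (0,-5.3) -- (0,4.3) node[above] {$k/d$};
\draw[dashed] (0,3) node[left] {$p$} -- (7.5,3);
\draw[thick] (0,0) -- (3,3) -- (6,0);
\foreach \x/\y in {0/0,1/1,2/2,3/3,4/2,5/1,6/0} \fill (\x,\y) circle (3.5pt);
\node[above] at (3,3) {$\xi^{(p)}_{pd}$};
\node[below] at (6,0) {$\kappa_{2p}$};
\end{tikzpicture}
\caption{The indices $(n,k)$ of the coefficients $\xi_k^{(n)}$, drawn for $p=3$. One order in $s$ changes the frequency $k$ by at most $d$. The shaded region is $|k|\le nd$, $n\le2p-1$, $nd+k\le2pd$; off its descending upper edge the coefficients are holomorphic at the zero $r_*$ of $r-m_{pd}$. The bold path is the only one that reaches frequency $pd$ and returns to $0$ in $2p$ steps; it carries the pole from $\xi^{(p)}_{pd}$ to $\kappa_{2p}$.}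
\label{fig:path}
\end{figure}

\emph{Regular coefficients.} A path of frequencies with steps of size at most $d$ needs $p$ steps to reach $pd$ and then $(pd-k)/d$ steps to come down to $k$ (Figure~\ref{fig:path}). This suggests:
\begin{equation}\label{eq:regular}
\xi_k^{(n)}\in\mathcal O\ \text{ if }n\le2p-1\text{ and }nd+k<2pd;\qquad\kappa_l\in\mathcal O\ \text{ if }l\le2p-1 .
\end{equation}
We prove the first part by induction on $n$. If $n=0$ or $k=0$, then $\xi_k^{(n)}$ is constant. If $k\ge pd$, then $nd<2pd-k\le k$ and $\xi_k^{(n)}=0$. Let $n\ge1$, $k<pd$, $k\ne0$, and consider the right side of \eqref{eq:xin}. We have $(n-1)d+(k-j)\le nd+k<2pd$ and $(n-l)d+k<2pd$, so the $\xi$'s that occur lie in $\mathcal O$. For $1\le l\le n$, formula \eqref{eq:kn} expresses $\kappa_l$ through $\xi_j^{(l-1)}$ with $(l-1)d+j\le ld<2pd$, so $\kappa_l\in\mathcal O$. Division by $r-m_k$ preserves $\mathcal O$. The formula for $\kappa_l$ then gives the second part.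

\emph{The ascent.} In \eqref{eq:xin} with $n=l$, $k=ld$, all terms vanish except the one with $j=d$, because $\xi_k^{(n')}=0$ for $|k|>n'd$. So $\xi_{ld}^{(l)}=h_d\mu_{ld}\,\xi_{(l-1)d}^{(l-1)}$, and $\xi_{pd}^{(p)}=h_d^p\prod_{l=1}^p\mu_{ld}$.

\emph{The descent.} Let $1\le i\le p-1$, $n=p+i$, $k=(p-i)d$, so that $nd+k=2pd$, $n\le2p-1$ and $0<k<pd$. In \eqref{eq:xin}, $(n-1)d+(k-j)=2pd-d-j<2pd$ unless $j=-d$, and the terms $\kappa_l\xi_k^{(n-l)}$ lie in $\mathcal O$ by \eqref{eq:regular}. Hence $\xi_k^{(n)}\equiv h_{-d}\mu_k\,\xi_{k+d}^{(n-1)}$ with $\mu_k\in\mathcal O$, and iteration gives $\xi_d^{(2p-1)}\equiv h_{-d}^{p-1}\prod_{l=1}^{p-1}\mu_{ld}\cdot\xi_{pd}^{(p)}$. Finally, in \eqref{eq:kn} with $n=2p$ we have $(2p-1)d+j<2pd$ unless $j=d$, so $\kappa_{2p}\equiv rh_{-d}\,\xi_d^{(2p-1)}$. Altogether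
\[
\kappa_{2p}\equiv r\,|h_d|^{2p}\,\mu_{pd}\prod_{l=1}^{p-1}\mu_{ld}^2 .
\]
At $r_*$ the factors $r$, $|h_d|^{2p}$ and $\mu_{ld}$ $(l<p)$ are finite and nonzero, and $\mu_{pd}$ has a pole.
\end{proof}

\section{The exceptional set is small}\label{sec:polar}

Proposition~\ref{prop:poles} shows that $\kappa(s,r)$ is not \emph{jointly} holomorphic near any point $(0,r_0)$, for otherwise all $\kappa_n$ would be holomorphic in one disc around $r_0$. Theorem~\ref{thm:polar} concerns analyticity in $r$ for individual values of $s$, perhaps far from $0$. The link is that analyticity in $r$ can be expressed by geometric decay of expansion coefficients that are holomorphic in $s$, and that the smallness of a holomorphic function on a set that is not too thin spreads to the whole domain. First the analyticity is made uniform.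

For a nondegenerate compact interval $I\subset(0,\infty)$ with rational end points and an integer $N\ge1$, let $\mathcal F_{I,N}$ be the set of positive $\rho\in C(\mathbb T)$ such that $\kappa_\rho|_I$ extends to a holomorphic function on $U_{I,N}=\{\operatorname{dist}(r,I)<1/N\}$ bounded by $N$.

\begin{lemma}\label{lem:closed}
The function $\kappa_\rho$ is real-analytic on some open interval if and only if $\rho\in\mathcal F_{I,N}$ for some $I$, $N$. Each $\mathcal F_{I,N}$ is closed in $\{\rho\in C(\mathbb T):\rho>0\}$.
\end{lemma}

\begin{proof}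
If $\kappa_\rho$ is real-analytic on an open interval, choose $I$ inside it; the holomorphic extension is defined near $\overline{U_{I,N}}$ and bounded by $N$ there when $N$ is large. Conversely, $\rho\in\mathcal F_{I,N}$ makes $\kappa_\rho$ real-analytic on $\operatorname{int}I$. If $\rho_j\to\rho$ with $\rho_j\in\mathcal F_{I,N}$, then by Montel's theorem a subsequence of the extensions converges locally uniformly to a holomorphic $f$ with $|f|\le N$, and $f=\kappa_\rho$ on $I$ by Lemma~\ref{lem:basic}(iii).
\end{proof}

We recall the notions from potential theory. A Borel probability measure $\nu$ with compact support in $\mathbb C$ has potential $U^\nu(s)=\int\log\frac1{|s-\zeta|}\,d\nu(\zeta)$ and energy $\int U^\nu d\nu\in(-\infty,\infty]$. A set is \emph{polar}, or of logarithmic capacity $0$, if every such $\nu$ with support in the set has infinite energy. We use three standard facts. A countable union of Borel polar sets is polar. A Borel polar set has Hausdorff dimension $0$; so a Borel polar subset of $\mathbb R$ is Lebesgue null and contains no interval. And, by Frostman's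 theorem, a compact set $A$ that is not polar carries a probability measure $\nu$ with $\sup_{\mathbb C}U^\nu<\infty$. The last fact yields a two-constants theorem for $A$.

\begin{lemma}\label{lem:nonpolar}
Let $G\subset\mathbb C$ be a bounded convex domain and $A\subset G$ a compact set that is not polar. There is a function $\omega:G\to(0,1]$, bounded below by a positive constant on each compact subset of $G$, with this property: if $f$ is holomorphic on $G$, $|f|\le C$ on $G$ and $|f|\le C\gamma$ on $A$, where $C>0$ and $0<\gamma\le1$, then $|f|\le C\gamma^{\omega}$ on $G$.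
\end{lemma}

\begin{proof}
Let $\phi$ map $G$ conformally onto the unit disc. The Green function of $G$ is
\[
g_G(s,\zeta)=\log\left|\frac{1-\overline{\phi(\zeta)}\phi(s)}{\phi(s)-\phi(\zeta)}\right| .
\]
It is continuous from $G\times G$ to $(0,\infty]$ and harmonic in $s\ne\zeta$. The identity $1-e^{-2g_G}=(1-|\phi(s)|^2)(1-|\phi(\zeta)|^2)/|1-\overline{\phi(\zeta)}\phi(s)|^2$ shows that $g_G(s,\zeta)\to0$ as $s\to\partial G$, uniformly for $\zeta\in A$. The function $s\mapsto g_G(s,\zeta)-\log(\operatorname{diam}G/|s-\zeta|)$ has a removable singularity at $\zeta$, is harmonic in $G$ and has $\limsup\le0$ at $\partial G$; so it is $\le0$.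

Let $\nu$ be given by Frostman's theorem and $P(s)=\int g_G(s,\zeta)\,d\nu(\zeta)$. Then $P\le\log\operatorname{diam}G+U^\nu$, so $V=\sup_GP<\infty$. Moreover $P$ is harmonic on $G\setminus A$, tends to $0$ at $\partial G$, and satisfies $P\ge\min_{K\times A}g_G>0$ on each compact $K\subset G$. Put $\omega=P/V$. The function $v=\log|f|-\log C-\omega\log\gamma$ is subharmonic on $G\setminus A$. At points of $\partial G$, $\limsup v\le0$ because $|f|\le C$ and $\omega\to0$. At a point $\zeta\in A$, $\limsup v\le\log|f(\zeta)|-\log C-\log\gamma\le0$ because $f$ is continuous and $\omega\le1$. The maximum principle gives $v\le0$ on $G\setminus A$, and on $A$ we have $|f|\le C\gamma\le C\gamma^\omega$.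
\end{proof}

Some thickness of $A$ is needed here: for a finite set $A$, a polynomial vanishing exactly on $A$ satisfies the hypotheses with every $\gamma$.

\begin{proof}[Proof of Theorem~\ref{thm:polar}]
By Lemma~\ref{lem:closed} the exceptional set is the countable union of the sets $\{s\in S:1+sh\in\mathcal F_{I,N}\}$, where $S$ runs through a sequence of compact intervals that exhaust $\Sigma_h$ and contain $0$ in their interior, and each of these sets is compact. So the exceptional set is Borel, and it suffices to show that each of them is polar. Suppose one of them, $A$, is not. Take $G$ from Lemma~\ref{lem:ext}, with $|\kappa|\le M$ on $G\times I$; the set $G$ is a bounded convex domain containing $A$ and $0$.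

\emph{Chebyshev expansion.} Let $I=[b-\ell,b+\ell]$ and $Z(w)=b+\frac\ell2(w+w^{-1})$. Then $Z(w)=Z(1/w)$, $Z$ maps the unit circle onto $I$, and for $R>1$ the set $E_R=Z(\{1\le|w|<R\})$ is the interior of an ellipse containing $I$. The Chebyshev polynomials of $I$ are defined by $T_n(Z(w))=\frac12(w^n+w^{-n})$, so $|T_n|\le R^n$ on $E_R$. For $s\in G$ let
\[
c_n(s)=\frac1\pi\int_0^{2\pi}\kappa(s,Z(e^{i\theta}))\cos n\theta\,d\theta\quad(n\ge1),\qquad c_0(s)=\frac1{2\pi}\int_0^{2\pi}\kappa(s,Z(e^{i\theta}))\,d\theta .
\]
The $c_n$ are holomorphic on $G$ and $|c_n|\le2M$.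

\emph{Decay on $A$.} For $|w|\ge1$ we have $|Z(w)-Z(w/|w|)|\le\ell(|w|-1)$, so with $R=1+1/(2N\ell)$ the map $Z$ sends the annulus $R^{-1}\le|w|\le R$ into $U_{I,N}$. Let $s\in A$ and let $f$ be the extension of $\kappa(s,\cdot)$ to $U_{I,N}$. Then $f\circ Z$ is holomorphic near the annulus, bounded by $N$ and invariant under $w\mapsto1/w$, so its Laurent coefficient of $w^n$ is $c_n(s)/2$ for $n\ge1$. Cauchy's estimate on $|w|=R$ gives $|c_n(s)|\le2NR^{-n}$.

\emph{Decay near $s=0$.} Let $C=2\max(M,N)$, choose a closed disc $|s|\le s_1$ in $G$, and let $\omega_0>0$ be a lower bound for $\omega$ on it. Lemma~\ref{lem:nonpolar} with $\gamma=R^{-n}$ gives $|c_n(s)|\le CR^{-n\omega_0}$ for $|s|\le s_1$. Fix $R_1$ with $1<R_1<R^{\omega_0}$ and let $E=E_{R_1}$. The series $\Psi(s,r)=\sum_nc_n(s)T_n(r)$ converges uniformly for $|s|\le s_1$, $r\in E$, so $\Psi$ is continuous there and holomorphic in $r$. For $r\in I$ it equals $\kappa(s,r)$, since $\Psi(s,Z(e^{i\theta}))$ and $\kappa(s,Z(e^{i\theta}))$ are continuous even functions of $\theta$ with the same cosine coefficients. Therefore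
\[
r\mapsto\frac1{2\pi i}\oint_{|s|=s_1}\Psi(s,r)\,s^{-n-1}\,ds
\]
is holomorphic on $E$ and equals $\kappa_n(r)$ on $I$. By the identity theorem it coincides on the connected set $E$ with the meromorphic function $\kappa_n$, which thus has no pole in $E$. The domain $E$ is the same for all $n$ and contains a disc around a point of $I$. This contradicts Proposition~\ref{prop:poles}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
Since $X$ embeds continuously in $C(\mathbb T)$, the set $X_+$ is open in $X$, and by Lemma~\ref{lem:closed} the set in question is the countable union of the sets $\mathcal F_{I,N}\cap X$, each closed in $X_+$. We show that each has empty interior. Otherwise the interior contains a trigonometric polynomial, by density, and after adding a small multiple of $\cos t$ if necessary, a nonconstant one. Write it as $c(1+h)$, where $c>0$ is its mean and $h$ is nonconstant with mean zero. The interior then contains $c(1+sh)$ for all $s$ near $1$. Since $\kappa_{c(1+sh)}=c\,\kappa_{1+sh}$, the exceptional set of Theorem~\ref{thm:polar} contains an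 interval, which is impossible for a Borel polar set.
\end{proof}

As $X_+$ is an open subset of a Banach space, the Baire category theorem shows that the $\rho$ with nowhere analytic $\kappa_\rho$ are dense in $X_+$. The space of functions on a strip mentioned after Theorem~\ref{thm:generic} satisfies the hypotheses: it is complete, and if $F_N$ is the Fej\'er kernel, the means $\frac1{2\pi}\int_0^{2\pi}f(t-\tau)F_N(\tau)\,d\tau$ are real trigonometric polynomials for real $t$, hence equal to them on the closed strip by the identity theorem and continuity, and they converge to $f$ uniformly on the closed strip because $f$ is uniformly continuous there.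

\begin{thebibliography}{1}

\bibitem{MPN}
John Mallet-Paret and Roger D. Nussbaum, \emph{Analyticity and Nonanalyticity of Solutions of Delay-Differential Equations}, arXiv:1305.0579 (2013).

\end{thebibliography}
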